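\title{Oracle-efficient omniprediction with $\tilde O(d/\varepsilon^2)$ samples}

\begin{abstract}
An omnipredictor is a single predictor of a binary label that, after a post-processing depending only on the loss, competes with the best hypothesis of a class $\mathcal H$ for every loss in a given family. For losses of bounded variation, $\tilde O(d/\varepsilon^2)$ samples suffice when computation is free, where $d$ is the VC dimension of the thresholded class, and Okoroafor, Kleinberg and Kim asked whether algorithms that access the class only through an empirical risk minimization oracle must use more. We show that they need not: there is an oracle-efficient algorithm with $\tilde O(d/\varepsilon^2)$ samples, even when $d$ is unknown, and $\Omega(d/\varepsilon^2)$ samples are necessary for any algorithm. The algorithm plays a game with only $O(1/\varepsilon)$ epochs, each on fresh batches of size $\tilde O(d/\varepsilon)$. A Gaussian perturbation on one reused unlabeled pool absorbs the sampling noise at cost $\tilde O(d)/m$ per batch of size $m$,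 and a quadratic regularizer lets a proximal predictor absorb its own drift.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Omnipredictors}

Let $\mathcal X$ be a domain, $\mathcal D$ an unknown distribution on $\mathcal X\times\{0,1\}$ with marginal $\mathcal D_{\mathcal X}$, and $\mathcal H$ a nonempty, possibly infinite class of functions $h:\mathcal X\to[0,1]$. A \emph{loss} is a function $\ell:[0,1]\times\{0,1\}\to\mathbb R$. Let $\mathcal L_{\mathrm{BV}}$ be the class of losses with values in $[0,1]$ such that, for each $y\in\{0,1\}$, the map $t\mapsto\ell(t,y)$ has total variation at most $1$ on $[0,1]$. Up to rescaling, this class contains all bounded convex, Lipschitz and proper losses.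

A prediction $v\in[0,1]$ is read as the claim that the label has law $\mathrm{Ber}(v)$. A user who believes the claim and pays the loss $\ell$ takes the action $k_\ell(v)\in[0,1]$, a fixed minimizer of $t\mapsto\mathbb E_{y\sim\mathrm{Ber}(v)}\ell(t,y)$ or, if the infimum is not attained, a point whose value is within $\varepsilon/2$ of it. We call a choice of the maps $k_\ell$ \emph{admissible} if the value at $k_\ell(v)$ is within $\varepsilon/2$ of the infimum for all $\ell$ and $v$, whether or not the infimum is attained. A \emph{randomized predictor} is a probability distribution $\pi$ over finitely many predictors $p_1,\dots,p_r:\mathcal X\to[0,1]$. It is an \emph{$(\mathcal L,\mathcal H,\varepsilon)$-omnipredictor} if for every $\ell\in\mathcal L$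
\begin{equation}\label{eq:omni}
\mathbb E_{i\sim\pi}\,\mathbb E_{(x,y)\sim\mathcal D}\,\ell\big(k_\ell(p_i(x)),y\big)\le\inf_{h\in\mathcal H}\mathbb E_{(x,y)\sim\mathcal D}\,\ell(h(x),y)+\varepsilon .
\end{equation}
By linearity it does not matter whether $i$ is drawn once or afresh for each input.

The model case is the regression function $p^*(x)=\Pr[y=1\mid x]$. Conditionally on $x$ the label really has law $\mathrm{Ber}(p^*(x))$, so $k_\ell(p^*(x))$ is within $\varepsilon/2$ of the best action at $x$, and $p^*$ satisfies \eqref{eq:omni} for every class $\mathcal H$. An omnipredictor imitates this property of $p^*$, but only against the competitors in $\mathcal H$. At the other extreme, if $\mathcal H$ is $\{0,1\}$-valued and only the loss $|\mathbf 1[t\ge\frac12]-y|$ is considered, \eqref{eq:omni} is agnostic binary classification. The question is what it costs to serve all of $\mathcal L_{\mathrm{BV}}$ at once.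

\subsection{The oracle model and the question}

A function of bounded variation is a superposition of step functions, so the relevant binary class is
\[
\mathcal C=\{x\mapsto\mathbf 1[h(x)\ge\vartheta]: h\in\mathcal H,\ \vartheta\in[0,1]\}.
\]
Its VC dimension $\dim(\mathcal C)$, the largest size of a set on which $\mathcal C$ realizes all $\{0,1\}$-patterns, is assumed finite. Throughout, $\log$ is the natural logarithm and $\tilde O(\cdot)$ hides factors polylogarithmic in $1/\varepsilon$, $\dim(\mathcal C)$ and $1/\delta$.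

The learner receives i.i.d.\ samples from $\mathcal D$ and may call an \emph{ERM oracle} for $\mathcal C$: given a finite weighted dataset $((x_1,w_1),\dots,(x_n,w_n))$ with real weights, the oracle returns some $c\in\mathcal C$ maximizing $\sum_jw_jc(x_j)$. This is equivalent to weighted empirical risk minimization for binary classification over $\mathcal C$. Each call, and each evaluation of a returned hypothesis at a point, costs unit time. An offline algorithm is \emph{oracle-efficient} if its running time and number of calls are bounded by a polynomial in $1/\varepsilon$, $\log(1/\delta)$ and its sample size, with no dependence on $|\mathcal H|$, and if its output is a randomized predictor supported on $\mathrm{poly}(1/\varepsilon,\log(1/\delta))$ predictors, each computable by a circuit of size $\mathrm{poly}(1/\varepsilon,\log(1/\delta))$ with gates for hypotheses returned by the oracle.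

For a class $\mathcal F$ of real functions let $\mathrm{Th}(\mathcal F)=\{\mathbf 1[f\ge\vartheta]:f\in\mathcal F,\ \vartheta\in\mathbb R\}$ and let
\[
\mathrm{rad}_n(\mathcal F)=\mathbb E\sup_{f\in\mathcal F}\frac1n\sum_{i=1}^n\sigma_if(x_i)
\]
be its Rademacher complexity, with $x_i\sim\mathcal D_{\mathcal X}$ i.i.d.\ and independent uniform signs $\sigma_i$. Let $\mathrm{cvx}_k(\mathcal C)$ be the set of convex combinations of at most $k$ elements of $\mathcal C$. Okoroafor, Kleinberg and Kim \cite{OKK} prove two upper bounds. Without computational constraints, an $(\mathcal L_{\mathrm{BV}},\mathcal H,\varepsilon)$-omnipredictor can be produced with probability at least $1-\delta$ from $\tilde O(\dim(\mathcal C)/\varepsilon^2)$ samples. And there is an oracle-efficient algorithm whose sample complexity is governed by the Rademacher complexity of $\mathrm{Th}(\mathrm{cvx}_k(\mathcal C))$ with $k=\tilde O(1/\varepsilon^2)$; in the worst case the VC dimension of this class grows as $O(k\dim(\mathcal C))$, which gives $\tilde O(\dim(\mathcal C)/\varepsilon^4)$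 samples. They ask whether oracle-efficient omniprediction for losses of bounded variation inevitably incurs an overhead in sample complexity. In precise form: is there an oracle-efficient algorithm that, for every $\mathcal H$ with $\dim(\mathcal C)<\infty$, every $\mathcal D$ and all $\varepsilon,\delta\in(0,1)$, outputs an $(\mathcal L_{\mathrm{BV}},\mathcal H,\varepsilon)$-omnipredictor with probability at least $1-\delta$ from $\tilde O(\dim(\mathcal C)/\varepsilon^2)$ samples?

\subsection{Results}

The answer is yes. We work under three conventions. (a) An oracle answer may depend arbitrarily on the query, on the whole history and on fresh independent internal randomness, but not on samples or perturbations that have not yet been drawn; ties may be broken arbitrarily. (b) Suprema over $\mathcal C$ and oracle answers are measurable, as is automatic for instance for countable $\mathcal C$. (c) Training uses real arithmetic (with the elementary functions) and exact Gaussian draws, in keeping with the real weights of the oracle model; the output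 circuits use only rationals with $O(\log(1/\varepsilon))$ bits.

\begin{theorem}\label{thm:main}
Put $d=\max(\dim(\mathcal C),1)$. There is an oracle-efficient offline algorithm such that, for every $\mathcal H$ with $\dim(\mathcal C)<\infty$, every $\mathcal D$ and all $\varepsilon,\delta\in(0,1)$, the following holds.
\begin{enumerate}
\item If $d$ is given (or an upper bound, which then replaces $d$), it uses
\[
O\Big(\frac{d\log(e/\varepsilon)+\log^2(e/\varepsilon)}{\varepsilon^2}\log\frac2\delta+\frac{\log^3(e/\varepsilon)}{\varepsilon^2}\Big)=\tilde O(d/\varepsilon^2)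
\]
samples and with probability at least $1-\delta$ outputs an $(\mathcal L_{\mathrm{BV}},\mathcal H,\varepsilon)$-omnipredictor, for every admissible choice of the maps $k_\ell$.
\item If $d$ is unknown, then with probability at least $1-\delta$ it stops after using
\[
O\Big(\frac{d\log(e/\varepsilon)+K\log^2(e/\varepsilon)}{\varepsilon^2}\Big(\log\frac2\delta+\log(K+1)\Big)+\frac{K\log^3(e/\varepsilon)}{\varepsilon^2}\Big)=\tilde O(d/\varepsilon^2)
\]
samples, where $K=1+\lceil\log_2d\rceil$, and outputs such an omnipredictor.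
\end{enumerate}
In both cases the output is uniform over $\mathrm{poly}(1/\varepsilon)$ predictors, each a circuit of size $\mathrm{poly}(1/\varepsilon)$ with gates for returned hypotheses.
\end{theorem}

\begin{theorem}\label{thm:lower}
Let $\mathcal H\subseteq\{0,1\}^{\mathcal X}$ have VC dimension $d_0\ge1$ and let $\varepsilon\le1/16$. Any algorithm, with unlimited computation, that for every $\mathcal D$ outputs from $n$ samples an $(\mathcal L_{\mathrm{BV}},\mathcal H,\varepsilon)$-omnipredictor with probability at least $3/4$ has $n\ge d_0/(1536\,\varepsilon^2)$.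
\end{theorem}

For such $\mathcal H$ we have $\mathcal C=\mathcal H\cup\{1\}$. If $\mathcal C$ shatters a set, the patterns vanishing at one chosen point come from $\mathcal H$, so $d_0\ge\dim(\mathcal C)-1$ and the lower bound is $\Omega(\dim(\mathcal C)/\varepsilon^2)$ whenever $\dim(\mathcal C)\ge2$. Thus $\tilde\Theta(\dim(\mathcal C)/\varepsilon^2)$ is the worst-case rate both with and without the requirement of oracle efficiency.

\subsection{The sample budget}\label{sec:budget}

It is easy to see where a rate $\varepsilon^{-4}$ comes from. Suppose that the residual of a predictor $p$ correlates with some $s\in\{c,-c\}$, $c\in\mathcal C$, say $\mathbb E[(y-p)s]\ge\varepsilon$. Then $\mathbb E(y-p-\varepsilon s)^2\le\mathbb E(y-p)^2-2\varepsilon^2+\varepsilon^2$, and clipping to $[0,1]$ does not increase the squared loss. Starting from $p\equiv\frac12$, at most $1/(4\varepsilon^2)$ such updates can occur. Each update asks the oracle to detect a correlation of size $\varepsilon$, which takes about $d/\varepsilon^2$ samples. With fresh samples for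 each update the total is $d/\varepsilon^4$; with one reused sample, uniform convergence is needed over objects built from $\varepsilon^{-2}$ hypotheses. One might therefore guess that the overhead is real.

The algorithm of Theorem~\ref{thm:main} divides the budget differently: $W\approx1/\varepsilon$ epochs, each with fresh batches of size $m\approx d/\varepsilon$. This can only work if two bounds improve at the same time. The error of the iteration must decay like $1/W$ and not like $1/\sqrt W$, and the sampling noise must cost $d/m$ per epoch and not $\sqrt{d/m}\approx\sqrt\varepsilon$. Section~\ref{sec:reduction} reduces \eqref{eq:omni} to the smallness of one quantity $\Xi$, Section~\ref{sec:toy} shows both improvements for a one-element class, and Sections~\ref{sec:tools}--\ref{sec:validation} carry them out in general. Theorem~\ref{thm:lower} is proved in Section~\ref{sec:lower}.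

\section{Multiaccuracy and calibration suffice}\label{sec:reduction}

Let $\mathcal S=\{c,-c:c\in\mathcal C\}$. Maximizing $\sum_jw_js(x_j)$ over $\mathcal S$ takes two oracle calls: query the weights $w$ and $-w$, obtain $c$ and $c'$, and keep the better of $c$ and $-c'$.

Fix an integer $M\ge1$ and the grid $q_j=j/M$, $0\le j\le M$. Let $\pi$ be a randomized predictor whose predictors take values in the grid. Draw $(x,y)\sim\mathcal D$ and independently $i\sim\pi$, and let $q=p_i(x)$ be the prediction. Put $\bar p(x)=\mathbb E[q\mid x]$, $b(j)=\mathbb E\big[(y-q)\mathbf 1[q=q_j]\big]$, and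
\[
\mathrm{MA}=\sup_{s\in\mathcal S}\mathbb E\big[(y-\bar p(x))s(x)\big],\qquad
\|b\|_{\mathrm{thr}}=\max_{0\le i\le M}\Big|\sum_{j\ge i}b(j)\Big|,\qquad
\Xi=\mathrm{MA}+\|b\|_{\mathrm{thr}}+\rho\|b\|_2,
\]
where
\begin{equation}\label{eq:rho}
\rho^2=17+16\,\varepsilon M\log\big(2\sqrt{M+1}\big).
\end{equation}
The \emph{multiaccuracy error} $\mathrm{MA}\ge0$ measures how well $\mathcal C$ can see the residual; the vector $b$ measures \emph{calibration}, the bias of the prediction on each of its level sets. Neither can be dropped, as the squared loss $(t-y)^2$, with $k_\ell(v)=v$, shows. If $y$ is a fair coin independent of $x$, predicting $0$ or $1$ at random has $\mathrm{MA}=0$ but loss $\frac12$, against $\frac14$ for $h\equiv\frac12$. If $y=h(x)$ is a fair coin and $M$ is even, the constant prediction $\frac12$ has $b=0$ but loss $\frac14$, against $0$ for $h$.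

\begin{proposition}\label{prop:reduction}
If $\Xi\le\varepsilon/6$, then $\pi$ is an $(\mathcal L_{\mathrm{BV}},\mathcal H,\varepsilon)$-omnipredictor for every admissible choice of the maps $k_\ell$.
\end{proposition}

\begin{proof}
Fix $\ell\in\mathcal L_{\mathrm{BV}}$ and $h\in\mathcal H$. Since $y\in\{0,1\}$, the loss is affine in the label: $\ell(t,y)=\ell(t,0)+y\chi(t)$ with $\chi(t)=\ell(t,1)-\ell(t,0)$. The slope $\chi$ takes values in $[-1,1]$ and has total variation at most $2$.

\emph{Step 1: $|\mathbb E[(y-\bar p)\chi(h)]|\le3\,\mathrm{MA}$.} This is the only place where bounded variation is used. By the Jordan decomposition, $\chi=\chi(0)+P_+-P_-$ with $P_\pm$ nondecreasing, $P_\pm(0)=0$ and $P_+(1)+P_-(1)\le2$. Write $P_\pm(h)=\int_0^{P_\pm(1)}\mathbf 1[P_\pm(h)>u]\,du$. The set $\{t:P_\pm(t)>u\}$ is empty or of the form $[\vartheta,1]$ or $(\vartheta,1]$ with $\vartheta<1$ in the last case. Now $\mathbf 1[h\ge\vartheta]\in\mathcal C$, the function $\mathbf 1[h>\vartheta]$ is the pointwise limit of $\mathbf 1[h\ge\vartheta+1/k]\in\mathcal C$,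 and $1=\mathbf 1[h\ge0]\in\mathcal C$. As $\mathcal S=-\mathcal S$, we have $|\mathbb E[(y-\bar p)c]|\le\mathrm{MA}$ for $c\in\mathcal C$ and, by dominated convergence, for pointwise limits of such $c$. Fubini's theorem gives the bound $(|\chi(0)|+P_+(1)+P_-(1))\,\mathrm{MA}\le3\,\mathrm{MA}$.

\emph{Step 2: passing through the optimal value.} Let $V(v)=\inf_t[\ell(t,0)+v\chi(t)]$ for $v\in[0,1]$, the least expected loss under $\mathrm{Ber}(v)$. It is an infimum of affine functions with slopes in $[-1,1]$, hence concave and $1$-Lipschitz. Extend it to a concave function on $\mathbb R$ with slope $+1$ on $(-\infty,0)$ and $-1$ on $(1,\infty)$, and let $V'$ denote the right derivative, which is nonincreasing with values in $[-1,1]$. Put $\chi_j=\chi(k_\ell(q_j))$ and $A_j(u)=\ell(k_\ell(q_j),0)+u\chi_j$. Then $A_j\ge V$ on $[0,1]$, hence on $\mathbb R$ because $|\chi_j|\le1$, and admissibility says $A_j(q_j)\le V(q_j)+\varepsilon/2$. On the event $q=q_j$ the loss is $A_j(y)=A_j(q_j)+(y-q_j)\chi_j$, so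
\[
\mathbb E\,\ell(k_\ell(q),y)\le\mathbb EV(q)+\frac\varepsilon2+\sum_jb(j)\chi_j .
\]
Taking $t=h(x)$ in the definition of $V(q)$ and using Step 1,
\[
\mathbb EV(q)\le\mathbb E[\ell(h,0)+\bar p\,\chi(h)]=\mathbb E\,\ell(h,y)-\mathbb E[(y-\bar p)\chi(h)]\le\mathbb E\,\ell(h,y)+3\,\mathrm{MA}.
\]

\emph{Step 3: the monotone part of the slopes.} Write $\chi_j=V'(q_j)+e_j$. With $B_i=\sum_{j\ge i}b(j)$, Abel summation gives $\sum_jb(j)V'(q_j)=V'(q_0)B_0+\sum_{i\ge1}(V'(q_i)-V'(q_{i-1}))B_i$, whose absolute value is at most $(1+2)\|b\|_{\mathrm{thr}}$.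

\emph{Step 4: $\|e\|_2\le\rho$.} An approximate minimizer can have a slope far from $V'(q_j)$ only where $V'$ drops quickly, and the total drop is at most $2$. For $r>0$ we have $V(q_j\pm r)\le A_j(q_j\pm r)\le V(q_j)+\frac\varepsilon2\pm r\chi_j$, while concavity gives $V(q_j+r)-V(q_j)\ge rV'(q_j+r)$ and $V(q_j)-V(q_j-r)\le rV'(q_j-r)$. Hence $V'(q_j+r)-\frac\varepsilon{2r}\le\chi_j\le V'(q_j-r)+\frac\varepsilon{2r}$, and since $V'(q_j)$ lies between $V'(q_j+r)$ and $V'(q_j-r)$,
\[
|e_j|\le\frac\varepsilon{2r}+V'(q_j-r)-V'(q_j+r).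
\]
Fix $u>0$ and take $r=\varepsilon/u$. If $|e_j|>u$, the drop $V'(q_j-r)-V'(q_j+r)$ exceeds $u/2$. Split the indices into residue classes modulo $\lceil2rM\rceil$. Within a class the intervals $[q_j-r,q_j+r]$ have disjoint interiors, so their drops add up to at most $2$. Therefore
\[
\#\{j:|e_j|>u\}\le\frac2u\cdot2(2rM+1)=\frac{8\varepsilon M}{u^2}+\frac4u .
\]
With $u_0=(M+1)^{-1/2}$, the trivial count $M+1$ for $u\le u_0$, and $|e_j|\le2$,
\[
\sum_je_j^2=\int_0^22u\,\#\{j:|e_j|>u\}\,du\le(M+1)u_0^2+16\,\varepsilon M\log(2/u_0)+16=\rho^2 .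
\]

Altogether the excess loss over $h$ is at most $\frac\varepsilon2+3\,\mathrm{MA}+3\|b\|_{\mathrm{thr}}+\rho\|b\|_2\le\frac\varepsilon2+3\,\Xi\le\varepsilon$.
\end{proof}

\begin{remark}
If every $k_\ell(q_j)$ is an exact minimizer, then adding $A_j(q_j)\le A_i(q_j)$ and $A_i(q_i)\le A_j(q_i)$ gives $(q_j-q_i)(\chi_j-\chi_i)\le0$; the slopes are monotone and Step 3 applies to them directly. The term $\rho\|b\|_2$ is the price of approximate minimizers. The cruder bound $|\sum_jb(j)\chi_j|\le\|b\|_1$ would compare $b$ with a test vector of Euclidean norm up to $\sqrt{M+1}$; for $M\approx\varepsilon^{-1}\log(e/\varepsilon)$, the norm $\rho$ is only logarithmic in $1/\varepsilon$.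
\end{remark}

\section{The method for a one-element class}\label{sec:toy}

Let $\mathcal H=\{1\}$, so that $\mathcal S=\{1,-1\}$, and consider only multiaccuracy with constant predictors. Put $\bar y=\mathbb Ey$. In epoch $w$ an \emph{auditor} chooses $f_w\in[-1,1]$, an average of elements of $\mathcal S$, and then the \emph{predictor} chooses $p_w\in[0,1]$. With $r_w=\bar y-p_w$ and $R_w=r_1+\dots+r_w$, the uniform mixture of $p_1,\dots,p_W$ has $\mathrm{MA}=|R_W|/W$.

\subsection{Drift: the rate $1/W$}

Suppose first that the auditor knows the past residuals exactly. The predictor sees only $f=f_w$ and its previous value $p_0=p_{w-1}$, and takes the proximal step $q=$ the point of $[0,1]$ nearest to $p_0+f/2$. The function $\psi(q)=f+2(p_0-q)$ vanishes at $q$, or $q=0$ and $\psi(0)\le0$, or $q=1$ and $\psi(1)\ge0$; in each case $(y-q)\psi(q)\le0$ for \emph{both} labels $y$. The identity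
\begin{equation}\label{eq:threepoint}
2(y-q)(q-p_0)=(y-p_0)^2-(y-q)^2-(q-p_0)^2
\end{equation}
turns this, after averaging over $y$, into
\begin{equation}\label{eq:toypred}
f_wr_w+(p_w-p_{w-1})^2\le\mathbb E(y-p_{w-1})^2-\mathbb E(y-p_w)^2 .
\end{equation}
The right side telescopes, and on the left the predictor has a slack $(p_w-p_{w-1})^2$ to give away.

The auditor uses the potential $\Phi(x)=\max_{|f|\le1}(fx-f^2)$, which equals $x^2/4$ for $|x|\le2$ and $|x|-1$ otherwise. It is convex, $\Phi(x)\ge|x|-1$, and $\Phi'$ is $\frac12$-Lipschitz with values in $[-1,1]$. The auditor is \emph{optimistic}: it guesses that the next residual equals the last one and plays $f_w=\Phi'(Q)$ at $Q=R_{w-1}+r_{w-1}$, with $p_0=\frac12$ at the start. The guess is off by the \emph{drift} $r_w-r_{w-1}=-(p_w-p_{w-1})$. Smoothness and convexity at $Q$ give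
\[
\Phi(R_w)\le\Phi(Q)+f_w(r_w-r_{w-1})+\tfrac14(p_w-p_{w-1})^2,\qquad \Phi(R_{w-1})\ge\Phi(Q)-f_wr_{w-1}.
\]
Subtracting, $\Phi(R_w)-\Phi(R_{w-1})\le f_wr_w+\frac14(p_w-p_{w-1})^2$, and the slack in \eqref{eq:toypred} pays for the last term. Summing, $\Phi(R_W)\le\mathbb E(y-\frac12)^2=\frac14$, so $\mathrm{MA}\le\frac5{4W}$. Without optimism, that is for $f_w=\Phi'(R_{w-1})$, the second-order term would be $r_w^2/4$, which the slack does not cover.

\subsection{Noise: the rate $1/m$}

Now let the residual be observed with an error $\xi$, say Gaussian of variance $1/m$. The plain potential $|x|=\sup_{s\in\mathcal S}sx$ grows under the noise by $\mathbb E|\xi|=\sqrt{2/(\pi m)}$ at $x=0$. Perturb it instead: $\Phi_1(x)=\mathbb E|x+\theta G|$ with $G$ standard Gaussian. Then $\xi+\theta G$ has the law of $\theta'G$ with $\theta'=\sqrt{\theta^2+1/m}\le\theta+\frac1{2\theta m}$, so for every $x$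
\[
\mathbb E\,\Phi_1(x+\xi)=\mathbb E|x+\theta'G|\le\Phi_1(x)+(\theta'-\theta)\,\mathbb E|G|\le\Phi_1(x)+\frac1{2\theta m}.
\]
The noise disappears into the perturbation, because variances add while standard deviations are what the supremum feels. The perturbation itself is paid once, as $\Phi_1(0)\le\theta$.

\subsection{What changes for a general class}

Four difficulties remain. The noise lives on the points of a fresh batch, and a perturbation that the oracle can handle lives on other, finitely many points; a Gaussian comparison theorem replaces the equality in law. The points carrying the perturbation must be the same in all epochs, so that the potential telescopes and the sample budget is kept; the past then depends on them, and the noise bound must hold at every base point. The oracle maximizes only linear objectives, while the auditor needs a quadratic penalty. Finally, the predictor must be calibrated as well.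

\section{Standard tools}\label{sec:tools}

Let $\Pi(n)$ be the growth function of $\mathcal C$, the largest number of distinct vectors $(c(x_1),\dots,c(x_n))$, $c\in\mathcal C$, over all $x_1,\dots,x_n$. It is nondecreasing. The restriction of $s\in\mathcal S$ to a finite list of points is called its \emph{pattern}; on $n$ points there are at most $2\Pi(n)$ patterns.

\begin{itemize}
\item[(F1)] \emph{Sauer's lemma.} If $n\ge D\ge\dim(\mathcal C)$ and $D\ge1$, then $\Pi(n)\le(en/D)^D$.
\item[(F2)] \emph{Maximal inequality.} For random variables $X_1,\dots,X_n$ and $\eta>0$, Jensen's inequality gives $\mathbb E\max_iX_i\le\eta^{-1}\log\sum_i\mathbb Ee^{\eta X_i}$. If $n\le e^\Lambda$ and $\mathbb Ee^{\eta X_i}\le e^{\eta^2v/2}$ for all $\eta>0$, optimizing gives $\mathbb E\max_iX_i\le\sqrt{2v\Lambda}$. The hypothesis holds for centered Gaussians of variance at most $v$, and (Azuma) for sums of $k$ martingale differences bounded by $c_0$ in absolute value, with $v=kc_0^2$.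
\item[(F3)] \emph{Symmetrization and contraction.} For i.i.d.\ $X_1,\dots,X_n$ and a class $\mathcal F$ of bounded functions, $\mathbb E\sup_f\pm\big(\frac1n\sum_if(X_i)-\mathbb Ef\big)\le2\,\mathbb E\sup_f\frac1n\sum_i\sigma_if(X_i)$ for each sign. If $\mathcal T\subseteq\mathbb R^n$ is bounded and each $\phi_i$ is $L_0$-Lipschitz with $\phi_i(0)=0$, then $\mathbb E\sup_{t\in\mathcal T}\sum_i\sigma_i\phi_i(t_i)\le L_0\,\mathbb E\sup_{t\in\mathcal T}\sum_i\sigma_it_i$.
\item[(F4)] \emph{McDiarmid's inequality.} If $F$ is a function of $n$ independent variables that changes by at most $2/n$ when one of them changes, then $F-\mathbb EF\le\sqrt{2\log(1/\delta')/n}$ except with probability $\delta'$, and likewise for $\mathbb EF-F$. For averages of variables in $[-1,1]$ this is Hoeffding's inequality.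
\item[(F5)] \emph{Online linear optimization.} Let $\hat b_1,\dots,\hat b_T$ be vectors revealed one at a time, possibly depending on the past plays. \emph{Hedge} with experts $g^1,\dots,g^n$ and rate $\eta$ plays the average $g_\tau$ of the experts with weights proportional to $\exp(\eta\sum_{\tau'<\tau}\langle g^k,\hat b_{\tau'}\rangle)$; if $|\langle g^k,\hat b_\tau\rangle|\le1$, then $\sum_\tau\langle g_\tau,\hat b_\tau\rangle\ge\max_k\langle g^k,\sum_\tau\hat b_\tau\rangle-\frac{\log n}\eta-\frac{\eta T}2$. \emph{Projected gradient ascent} on the Euclidean ball of radius $\rho$ starts at $g_1=0$ and lets $g_{\tau+1}$ be the projection of $g_\tau+\eta\hat b_\tau$ onto the ball; if $\|\hat b_\tau\|_2\le1$, then $\sum_\tau\langle g_\tau,\hat b_\tau\rangle\ge\rho\|\sum_\tau\hat b_\tau\|_2-\frac{\rho^2}{2\eta}-\frac{\eta T}2$.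
\end{itemize}

We need the Sudakov--Fernique comparison for Gaussian vectors with arbitrary common means, and include the proof, since the freedom in the means is what permits reusing the perturbation.

\begin{lemma}\label{lem:SF}
Let $X,Y$ be Gaussian vectors in $\mathbb R^n$ with $\mathbb EX=\mathbb EY=a$ and $\mathrm{Var}(X_i-X_j)\le\mathrm{Var}(Y_i-Y_j)$ for all $i,j$. Then $\mathbb E\max_iX_i\le\mathbb E\max_iY_i$.
\end{lemma}

\begin{proof}
Let $F(x)=\eta^{-1}\log\sum_ie^{\eta x_i}$, so that $\max_ix_i\le F(x)\le\max_ix_i+\eta^{-1}\log n$. With $\varpi_i=e^{\eta x_i}/\sum_je^{\eta x_j}$ we have $\partial_iF=\varpi_i$ and $\partial_{ij}F=\eta(\varpi_i\mathbf 1[i=j]-\varpi_i\varpi_j)$. Take $X^\circ=X-a$ and $Y^\circ=Y-a$ independent and put $\Xi_r^\circ=a+\sqrt{1-r}\,X^\circ+\sqrt r\,Y^\circ$ for $r\in[0,1]$. Gaussian integration by parts, $\mathbb E[Z_i\,g(Z)]=\sum_j\mathrm{Cov}(Z_i,Z_j)\,\mathbb E\,\partial_jg(Z)$ for centered Gaussian $Z$, gives with $\Delta=\mathrm{Cov}(Y)-\mathrm{Cov}(X)$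
\[
\frac{d}{dr}\mathbb EF(\Xi_r^\circ)=\frac12\,\mathbb E\sum_{i,j}\Delta_{ij}\partial_{ij}F=\frac\eta4\,\mathbb E\sum_{i,j}\varpi_i\varpi_j(\Delta_{ii}+\Delta_{jj}-2\Delta_{ij})\ge0,
\]
because $\Delta_{ii}+\Delta_{jj}-2\Delta_{ij}=\mathrm{Var}(Y_i-Y_j)-\mathrm{Var}(X_i-X_j)$. So $\mathbb EF(X)\le\mathbb EF(Y)$; let $\eta\to\infty$.
\end{proof}

\section{The auditor's potential}\label{sec:potential}

\subsection{Parameters}

Let $C$ be a sufficiently large absolute constant and $D\ge1$ an integer, the algorithm's guess for $d$. Put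
\begin{gather*}
\Lambda=4D\log(C/\varepsilon),\qquad\theta=1/\sqrt{2\Lambda},\qquad m=\lceil C\Lambda/\varepsilon\rceil,\qquad N=\lceil C^2\Lambda/\varepsilon^2\rceil\ge m,\\
W=\lceil C/\varepsilon\rceil,\qquad L=\lceil C^2\varepsilon^{-1}\log^2(e/\varepsilon)\rceil,\qquad T=WL,\\
M=\lceil C\varepsilon^{-1}\log(e/\varepsilon)\rceil,\qquad J=\lceil C/\varepsilon^2\rceil,\qquad A=5+\rho,
\end{gather*}
with $\rho$ as in \eqref{eq:rho}. There will be $W$ epochs with batches of size $m$ and $L$ inner rounds each, and one unlabeled pool of size $N$. Only $\Lambda,\theta,m,N$ depend on $D$. \emph{In Sections~\ref{sec:potential}--\ref{sec:analysis} the analysis assumes $D\ge d$.} The assumption enters only through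
\begin{equation}\label{eq:Lambda}
\log(2\Pi(n))\le\Lambda\qquad\text{for all }n\le n^*=\max(N+m,2mW).
\end{equation}
To see this, note $D\le n^*\le8C^2\Lambda/\varepsilon^2$, so $en^*/D\le32e\,(C/\varepsilon)^2\log(C/\varepsilon)\le(C/\varepsilon)^3$ for large $C$, and (F1) gives $\log(2\Pi(n^*))\le\log2+3D\log(C/\varepsilon)\le\Lambda$.

\subsection{Functionals and the potential}

A \emph{functional} is a finite signed measure $Q$ on $\mathcal X$, acting by $Q(f)=\int f\,dQ$; it is a \emph{dataset functional} if it is finitely supported, in which case $\sup_{s\in\mathcal S}Q(s)$ is attained and two oracle calls find a maximizer. An \emph{average of elements of $\mathcal S$} is a function $f(x)=\int s(x)\,dP(s)$ with $P$ a probability on $\mathcal S$; then $|f|\le1$ and $Q(f)=\int Q(s)\,dP(s)$. Functionals play the role of the number $x$ in Section~\ref{sec:toy}.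

Let $Z=(z_1,\dots,z_N)$ be the \emph{pool}, an i.i.d.\ sample from $\mathcal D_{\mathcal X}$. For $u,v\in\mathbb R^N$ put $\langle u,v\rangle_Z=\frac1N\sum_iu_iv_i$, with norm $\|\cdot\|_Z$; functions on $\mathcal X$ are restricted to $Z$ in these expressions. Let $\|\cdot\|_{\mathcal D}$ be the norm of $L_2(\mathcal D_{\mathcal X})$. For $\gamma\sim N(0,I_N)$ let
\[
G_\gamma(s)=N^{-1/2}\sum_i\gamma_is(z_i),
\]
a centered Gaussian process with $\mathrm{Var}(G_\gamma(s)-G_\gamma(s'))=\|s-s'\|_Z^2$ and variances at most $1$. Both $G_\gamma$ and $\langle v,\cdot\rangle_Z$ are dataset functionals.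

The quadratic penalty is linearized by $-\|f\|_Z^2=\inf_v\big(\|v\|_Z^2-2\langle v,f\rangle_Z\big)$. Moving the infimum outside the maximization leaves, for each $v$, a linear problem over $\mathcal S$. With expectations over $\gamma$ only, define
\[
\Phi_1(Q)=\mathbb E_\gamma\sup_{s\in\mathcal S}\big[Q(s)+\theta G_\gamma(s)\big],\qquad
h_Q(v)=\Phi_1\big(Q-2\langle v,\cdot\rangle_Z\big)+\|v\|_Z^2,\qquad
\Phi(Q)=\inf_{v\in\mathbb R^N}h_Q(v).
\]
The function $\Phi_1$ is convex as an average of suprema of affine functions, $h_Q(v)$ is jointly convex in $(Q,v)$, and hence $\Phi$ is convex. All three depend on the pool.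

The perturbation has a second use: it makes $h_Q$ smooth, so that its minimizer can be computed. Let $\langle\cdot,\cdot\rangle$ and $|\cdot|$ be Euclidean, $\theta_N=\theta/\sqrt N$, and for a pattern $\beta$ of $\mathcal S$ on $Z$ let $\tilde Q(\beta)=\sup\{Q(s):s|_Z=\beta\}$. For $a\in\mathbb R^N$ put
\[
U_Q(a)=\mathbb E\max_\beta\big[\tilde Q(\beta)+\langle a+\theta_N\gamma,\beta\rangle\big],\qquad\text{so that}\qquad h_Q(v)=U_Q\big(-\tfrac2Nv\big)+\tfrac1N|v|^2 .
\]
Two distinct patterns tie only when $a+\theta_N\gamma$ lies on a hyperplane, so for fixed $a$ the maximizing pattern $\beta_\gamma$ is almost surely unique. For $a=-\frac2Nv$ write $\mu_Q(v)=\mathbb E\beta_\gamma\in[-1,1]^N$, the \emph{mean response}.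

\begin{lemma}\label{lem:smooth}
$U_Q$ is convex and $C^2$, with $\nabla U_Q(a)=\mathbb E\beta_\gamma$ and $0\preceq\nabla^2U_Q\preceq(N/\theta)I$. The function $h_Q$ has gradient $\frac2N(v-\mu_Q(v))$ and a unique minimizer, characterized by $v=\mu_Q(v)$.
\end{lemma}

\begin{proof}
For each $\gamma$ the maximum is a convex, $\sqrt N$-Lipschitz function of $a$, differentiable at $a$ with gradient $\beta_\gamma$ when the maximizer is unique; dominated convergence gives $\nabla U_Q(a)=\mathbb E\beta_\gamma$. The pattern $\beta_\gamma$ is a bounded function of $z=a+\theta_N\gamma$ not otherwise depending on $a$. Integrating it against the density of $z$ and differentiating the density in $a$ shows that $\nabla U_Q$ is $C^1$ with $\nabla^2U_Q=\theta_N^{-1}\mathbb E[\beta_\gamma\gamma^\top]$. For unit vectors $u,u'$, Cauchy--Schwarz gives $|u^\top\nabla^2U_Q\,u'|\le\theta_N^{-1}(\mathbb E\langle\beta_\gamma,u\rangle^2)^{1/2}(\mathbb E\langle\gamma,u'\rangle^2)^{1/2}\le\sqrt N/\theta_N=N/\theta$. Finally $h_Q$ is differentiable and strongly convex, and the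 chain rule gives its gradient.
\end{proof}

\subsection{Selections and subgradients}

The toy auditor played $\Phi'(Q)$. Here the gradient must be a function on all of $\mathcal X$, built from oracle answers that are determined only on the queried points. Let $Q$ be a dataset functional and $v\in\mathbb R^N$. A \emph{selection} for $(Q,v)$ is a measurable map $(\gamma,\zeta)\mapsto S(\gamma,\zeta)\in\mathcal S$, with $\zeta$ independent of $\gamma$, such that $S(\gamma,\zeta)$ maximizes $Q(s)-2\langle v,s\rangle_Z+\theta G_\gamma(s)$ over $\mathcal S$. By convention (a), once the history is fixed, the two oracle calls that answer the \emph{query $(Q,v,\gamma)$} for a fresh $\gamma$ define a selection, with $\zeta$ the oracle's fresh randomness. Off the pool, different selections may differ arbitrarily, but $S(\gamma,\zeta)|_Z=\beta_\gamma$ almost surely, so $\mathbb ES|_Z=\mu_Q(v)$ for every selection.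

\begin{lemma}\label{lem:Phi}
\begin{enumerate}
\item[(a)] $\Phi(0)\le1$, and $\Phi(Q)\ge\sup_sQ(s)-1$ for every functional $Q$.
\item[(b)] Let $Q$ be a dataset functional, $\hat v\in\mathbb R^N$, let $\bar f$ be a convex combination of functions $\mathbb E_{\gamma,\zeta}S(\gamma,\zeta)$ with $S$ selections for $(Q,\hat v)$, and put $\kappa=\|\bar f-\hat v\|_Z^2$. Then for every functional $Q'$
\[
\Phi(Q')\ge h_Q(\hat v)+(Q'-Q)(\bar f)-\kappa\ge\Phi(Q)+(Q'-Q)(\bar f)-\kappa .
\]
\item[(c)] For every functional $Q'$ and $\iota>0$ there are $v'\in\mathbb R^N$ and a finite mixture $f'$ of elements of $\mathcal S$ with $f'|_Z=v'$ such that for all $Q$ and $v$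
\[
h_Q(v)\ge\Phi(Q')+(Q-Q')(f')+\|v-v'\|_Z^2-\iota .
\]
\item[(d)] If $H$ is a functional and $\xi$ a random functional, bounded on $\mathcal S$ by a constant, with $\mathbb E\xi(s)=0$ for all $s\in\mathcal S$, then $\mathbb E\Phi(H+\xi)\ge\Phi(H)$.
\end{enumerate}
\end{lemma}

Part (b) says that any average of oracle answers at an approximate fixed point $\hat v$ is an approximate subgradient of $\Phi$ at $Q$, in all directions. Part (c) is the strong convexity that will replace the smoothness of the toy potential.

\begin{proof}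
(a) By \eqref{eq:Lambda} and (F2), $\Phi(0)\le h_0(0)=\theta\,\mathbb E\sup_sG_\gamma(s)\le\theta\sqrt{2\Lambda}=1$. For fixed $s$, since $\mathbb EG_\gamma(s)=0$, we have $h_Q(v)\ge Q(s)-2\langle v,s\rangle_Z+\|v\|_Z^2\ge Q(s)-\|s\|_Z^2\ge Q(s)-1$.

(b) Let $Q_1=Q-2\langle\hat v,\cdot\rangle_Z$. For a selection $S$ and any functional $Q''$, use $S(\gamma,\zeta)$ as a competitor in the supremum defining $\Phi_1(Q'')$:
\[
\Phi_1(Q'')\ge\mathbb E\big[Q''(S)+\theta G_\gamma(S)\big]=\Phi_1(Q_1)+(Q''-Q_1)(\mathbb ES).
\]
Averaging over the selections replaces $\mathbb ES$ by $\bar f$. With $Q''=Q'-2\langle v,\cdot\rangle_Z$ this reads $h_{Q'}(v)\ge\Phi_1(Q_1)+(Q'-Q)(\bar f)+2\langle\hat v,\bar f\rangle_Z-2\langle v,\bar f\rangle_Z+\|v\|_Z^2$. The last two terms are at least $-\|\bar f\|_Z^2$, and $\Phi_1(Q_1)=h_Q(\hat v)-\|\hat v\|_Z^2$; the three quadratic terms combine to $-\kappa$.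

(c) Let $v'=\mu_{Q'}(v')$ be the minimizer of $h_{Q'}$, let $Q_1'=Q'-2\langle v',\cdot\rangle_Z$, and let $\beta_\gamma$ be the maximizing pattern for $(Q',v')$. The suprema $\tilde Q'(\beta)$ need not be attained, so pick $s_\beta$ with $s_\beta|_Z=\beta$ and $Q'(s_\beta)\ge\tilde Q'(\beta)-\iota$, and let $f'=\mathbb Es_{\beta_\gamma}$, a finite mixture with $f'|_Z=v'$. The competitor $s_{\beta_\gamma}$ gives $\Phi_1(Q'')\ge\Phi_1(Q_1')-\iota+(Q''-Q_1')(f')$. Put $Q''=Q-2\langle v,\cdot\rangle_Z$, add $\|v\|_Z^2$, and use $-2\langle v-v',v'\rangle_Z+\|v\|_Z^2=\|v'\|_Z^2+\|v-v'\|_Z^2$ together with $\Phi_1(Q_1')+\|v'\|_Z^2=\Phi(Q')$.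

(d) Apply (c) with $Q'=H$, $Q=H+\xi$ and take the infimum over $v$: $\Phi(H+\xi)\ge\Phi(H)+\xi(f')-\iota$, where $f'$ does not depend on $\xi$. Take expectations and let $\iota\to0$.
\end{proof}

It remains to reach an approximate fixed point with few oracle calls.

\begin{lemma}\label{lem:stageA}
Let $k_A=1+2/\theta$, $I_A=\lceil k_A\log(Ck_A/\varepsilon)\rceil$, $J_A=\lceil C^2k_A^2/\varepsilon\rceil$. For a dataset functional $Q$, let $v_0=0$ and $v_{i+1}=v_i-\frac1{k_A}(v_i-\hat s_i)$, where $\hat s_i$ is the average of the restrictions to $Z$ of the answers to $J_A$ queries $(Q,v_i,\gamma)$ with fresh $\gamma$. Then $\hat v=v_{I_A}$ satisfies $\mathbb E\|\hat v-\mu_Q(\hat v)\|_Z^2\le\varepsilon/C$.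
\end{lemma}

\begin{proof}
Let $F(v)=v-\mu_Q(v)$ and let $v^*$ be its zero, $\|v^*\|_Z\le1$. By Lemma~\ref{lem:smooth}, the Jacobian $I+\frac2N\nabla^2U_Q$ of $F$ is symmetric with spectrum in $[1,k_A]$. So $F$ is $k_A$-Lipschitz, and $v\mapsto v-F(v)/k_A$ fixes $v^*$ and is $(1-\frac1{k_A})$-Lipschitz. Given the past, the $J_A$ restrictions are almost surely i.i.d.\ functions of the draws, with mean $\mu_Q(v_i)$ and entries in $[-1,1]$, so $\mathbb E\|\hat s_i-\mu_Q(v_i)\|_Z^2\le1/J_A$. Since $v_{i+1}=v_i-\frac1{k_A}F(v_i)+\frac1{k_A}(\hat s_i-\mu_Q(v_i))$, the errors $\epsilon_i=(\mathbb E\|v_i-v^*\|_Z^2)^{1/2}$ satisfy $\epsilon_{i+1}\le(1-\frac1{k_A})\epsilon_i+\frac1{k_A\sqrt{J_A}}$, whence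
\[
\epsilon_{I_A}\le e^{-I_A/k_A}+J_A^{-1/2}\le\frac{\varepsilon+\sqrt\varepsilon}{Ck_A}\le\frac{2\sqrt\varepsilon}{Ck_A},
\]
and $\mathbb E\|F(\hat v)\|_Z^2\le k_A^2\epsilon_{I_A}^2\le4\varepsilon/C^2\le\varepsilon/C$.
\end{proof}

\section{Sampling noise and the geometry of the pool}\label{sec:noise}

The Gaussian comparison needs the distances between hypotheses on a fresh batch to be dominated by their distances on the pool. An additive error of order $\sqrt{\Lambda/m}$ would be too large; allowing a factor $2$ brings it down to $\Lambda/m$. For a batch $B$ of $m$ samples let $\|\cdot\|_B$ be the empirical $L_2$ norm on its points.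

\begin{lemma}\label{lem:Upsilon}
Let $B$ be a batch of $m$ i.i.d.\ samples independent of $Z$, and let
\[
\Upsilon(Z,B)=\sup_{s,s'\in\mathcal S}\big(\|s-s'\|_B^2-2\|s-s'\|_Z^2\big)\ge0 .
\]
Then $\mathbb E\Upsilon\le132\Lambda/m$.
\end{lemma}

\begin{proof}
Let $\varphi$ range over the functions $(s-s')^2$, which take values in $[0,4]$. Let $P$ be the mean under $\mathcal D_{\mathcal X}$ and $P_n$ the empirical mean of $n\le N$ i.i.d.\ points. We claim that for $a>0$ and each sign
\begin{equation}\label{eq:offset}
\mathbb E\sup_\varphi\Big[\pm a(P_n-P)\varphi-\tfrac16(P_n+P)\varphi\Big]\le\frac{48a^2\Lambda}n .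
\end{equation}
Write $P$ as the expectation of the empirical mean of an independent copy $x_1',\dots,x_n'$ and move this expectation outside the supremum. Exchanging $x_i$ and $x_i'$ preserves the joint law and flips the sign of $\varphi(x_i)-\varphi(x_i')$ only, so random signs may be inserted, and splitting the supremum bounds the left side by $\frac2n\mathbb E\sup_\varphi\sum_i[a\sigma_i\varphi_i-\frac16\varphi_i]$ with $\varphi_i=\varphi(x_i)$. Fix the points; there are at most $e^{2\Lambda}$ vectors $(\varphi_i)$ by \eqref{eq:Lambda}. Since $\mathbb Ee^{u\sigma_i}\le e^{u^2/2}$ and $\varphi_i^2\le4\varphi_i$, each has exponential moment at most $\prod_i\exp(2\eta^2a^2\varphi_i-\eta\varphi_i/6)$, which equals $1$ for $\eta=1/(12a^2)$. By (F2) the expected supremum is at most $2\Lambda/\eta=24a^2\Lambda$, which proves \eqref{eq:offset}.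

Now $P_B-2P_Z=(P_B-\frac43P)+2(\frac23P-P_Z)$, where $P_B-\frac43P=\frac76(P_B-P)-\frac16(P_B+P)$ and $\frac23P-P_Z=\frac56(P-P_Z)-\frac16(P+P_Z)$. So $\mathbb E\Upsilon\le\frac{196}3\frac\Lambda m+2\cdot\frac{100}3\frac\Lambda N\le132\Lambda/m$, as $N\ge m$.
\end{proof}

\begin{lemma}[noise growth at an arbitrary base]\label{lem:noise}
Let $B=(X_i)_{i\le m}$, $X_i=(x_i,y_i)$, be i.i.d.\ from $\mathcal D$ and independent of $(Z,H,u)$, where $H$ is a random functional and $u:\mathcal X\times\{0,1\}\to[-1,1]$ a random function, both with arbitrary dependence on $Z$. Let $\xi(s)=\frac1m\sum_iu(X_i)s(x_i)-\mathbb E_{\mathcal D}[us]$. Then for $t\in\{1,2\}$ and each sign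
\[
\mathbb E\,\Phi(H\pm t\xi)\le\mathbb E\,\Phi(H)+\nu_t,\qquad\nu_1=43\Lambda/m,\quad\nu_2=111\Lambda/m .
\]
\end{lemma}

\begin{proof}
Replacing $u$ by $-u$ reduces to the plus sign. Condition on $(Z,H,u)$. Let $v$ minimize $h_H$ and put $Q_1=H-2\langle v,\cdot\rangle_Z$. Then $\Phi(H+t\xi)-\Phi(H)\le h_{H+t\xi}(v)-h_H(v)=\Phi_1(Q_1+t\xi)-\Phi_1(Q_1)$, so the regularizer plays no role.

\emph{Making the noise Gaussian.} Let $\xi_i(s)=u(X_i)s(x_i)$ and let $\xi_i'$ be the same for an independent copy of the batch. Jensen's inequality for the convex $\Phi_1$, exchange of $X_i$ with $X_i'$, and convexity at a midpoint give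
\[
\mathbb E\Phi_1(Q_1+t\xi)\le\mathbb E\Phi_1\Big(Q_1+\frac tm\sum_i\sigma_i(\xi_i-\xi_i')\Big)\le\mathbb E\Phi_1\Big(Q_1+\frac{2t}m\sum_i\sigma_i\xi_i\Big).
\]
If $\gamma_i'$ are i.i.d.\ standard Gaussians with signs $\sigma_i$, then $\mathbb E[\gamma_i'\mid\sigma_i]=\sqrt{2/\pi}\,\sigma_i$, so Jensen's inequality bounds the last expression by $\mathbb E\Phi_1(Q_1+\frac\lambda m\sum_i\gamma_i'\xi_i)$ with $\lambda=t\sqrt{2\pi}$.

\emph{Comparison.} Fix also $B$. Let $\beta$ range over the patterns of $\mathcal S$ on the $N+m$ points of $Z$ and $B$, at most $e^\Lambda$ by \eqref{eq:Lambda}, and let $\tilde Q_1(\beta)$ be the supremum of $Q_1(s)$ over $s$ with pattern $\beta$. The quantity to bound is $\mathbb E\max_\beta X_\beta$ for $X_\beta=\tilde Q_1(\beta)+\theta G_\gamma(\beta)+\frac\lambda m\sum_i\gamma_i'u(X_i)\beta(x_i)$. Since $|u|\le1$,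
\[
\mathrm{Var}(X_\beta-X_{\beta'})\le\theta^2\|\beta-\beta'\|_Z^2+\frac{\lambda^2}m\|\beta-\beta'\|_B^2\le\theta'^2\|\beta-\beta'\|_Z^2+\frac{\lambda^2\Upsilon}m,\qquad\theta'=\sqrt{\theta^2+2\lambda^2/m}.
\]
For $\beta\ne\beta'$ the right side is exactly $\mathrm{Var}(Y_\beta-Y_{\beta'})$ for
\[
Y_\beta=\tilde Q_1(\beta)+\theta'G_\gamma(\beta)+\lambda\sqrt{\Upsilon/(2m)}\;\gamma''_\beta,\qquad\gamma''_\beta\ \text{i.i.d.\ standard Gaussian}.
\]
By Lemma~\ref{lem:SF}, $\mathbb E\max X\le\mathbb E\max Y$. Split $\theta'=\theta+(\theta'-\theta)$ with $\theta'-\theta\le\lambda^2/(m\theta)$, split the maximum into three, and apply (F2) to $G_\gamma$ and to $\gamma''$: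
\[
\mathbb E\max_\beta Y_\beta\le\Phi_1(Q_1)+\frac{\lambda^2}{m\theta}\sqrt{2\Lambda}+\lambda\sqrt{\frac\Upsilon{2m}}\sqrt{2\Lambda}=\Phi_1(Q_1)+\frac{2\lambda^2\Lambda}m+\lambda\sqrt{\frac{\Upsilon\Lambda}m}.
\]

\emph{Removing the conditioning.} The error terms involve neither $H$ nor $u$, and unconditionally $Z$ and $B$ are independent i.i.d.\ samples. Lemma~\ref{lem:Upsilon} gives $\mathbb E\sqrt\Upsilon\le12\sqrt{\Lambda/m}$, so the growth is at most $(2\lambda^2+12\lambda)\Lambda/m$. This is below $43\Lambda/m$ for $\lambda=\sqrt{2\pi}$ and below $111\Lambda/m$ for $\lambda=2\sqrt{2\pi}$.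
\end{proof}

The base enters the proof only as the common mean of $X$ and $Y$, about which Lemma~\ref{lem:SF} assumes nothing. This is why the pool can be reused although everything the algorithm has computed depends on it. What cannot be dropped is the independence of the batch from $(Z,H,u)$: for $u$ depending on $B$ the functional $\xi$ is not even centered.

The drift is a population functional, bounded by Cauchy--Schwarz in $\|\cdot\|_{\mathcal D}$, while the regularizer acts in $\|\cdot\|_Z$. The two norms must be compared on averages of hypotheses up to an error $O(\varepsilon)$, and this dictates $N\approx\Lambda/\varepsilon^2$; a new pool in every epoch would cost $WN\approx\Lambda/\varepsilon^3$ samples.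

\begin{lemma}\label{lem:omega}
Let $\omega=\sup\big(\|f-f'\|_{\mathcal D}^2-\|f-f'\|_Z^2\big)$ over averages $f,f'$ of elements of $\mathcal S$. Then $\omega\ge0$ and $\mathbb E\omega\le16\sqrt{2\Lambda/N}$.
\end{lemma}

\begin{proof}
Take $f=f'$ for $\omega\ge0$. Finite mixtures give the same supremum, since the mean of $n$ i.i.d.\ draws from $P$ approximates $f=\int s\,dP(s)$ within $1/n$ in mean square in both norms. By (F3), with $u\mapsto u^2$ being $4$-Lipschitz on $[-2,2]$, we get $\mathbb E\omega\le2\cdot4\,\mathbb E\sup_{f,f'}\frac1N\sum_i\sigma_i(f-f')(z_i)$. A linear form has the same supremum over averages as over $\mathcal S$, and $\mathcal S=-\mathcal S$, so this equals $16\,\mathrm{rad}_N(\mathcal S)$. By \eqref{eq:Lambda} and (F2),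
\begin{equation}\label{eq:radN}
\mathrm{rad}_N(\mathcal S)\le\sqrt{2\Lambda/N},
\end{equation}
which finishes the proof.
\end{proof}

\section{One run of the algorithm}\label{sec:algorithm}

Calibration is enforced by a third player, who picks a test function $g$ of the prediction and is rewarded by $(y-q)g(q)$. Its regret decays like $\rho/\sqrt T$, so it needs $T\approx\rho^2/\varepsilon^2$ rounds, far more than $W$; but a round costs a single sample and no dependence on $d$. Each epoch therefore contains $L$ inner rounds during which the auditor's move is frozen. Since $g$ is not monotone and predictions lie on the grid, the predictor can no longer solve $\psi(q)=0$; it randomizes between two adjacent grid points so that $\psi$ vanishes on average.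

A run with guess $D$ draws the pool $Z$ once, sets $\bar p_0\equiv\frac12$ and $R_0=0$, and for $w=1,\dots,W$ does the following.

\begin{enumerate}
\item \emph{Hint.} Draw a fresh batch $B_w'$ of $m$ samples. Let $r_w'(s)=\frac1m\sum_{B_w'}(y-\bar p_{w-1}(x))s(x)$ and $Q_w=R_{w-1}+r_w'$.
\item \emph{Auditor.} Compute $\hat v_w$ for $Q_w$ by Lemma~\ref{lem:stageA}. For $i=1,\dots,J$ draw a fresh $\gamma^{(i)}$ and let $s^{(i)}$ be the answer to the query $(Q_w,\hat v_w,\gamma^{(i)})$. Set $\hat f_w=\frac1J\sum_is^{(i)}$.
\item \emph{Inner rounds} $t=1,\dots,L$, with global index $\tau=(w,t)$. The calibration player supplies $g_\tau=g_\tau^{(1)}+g_\tau^{(2)}\in\mathbb R^{M+1}$, viewed as a function on the grid. Here $g_\tau^{(1)}$ is played by Hedge with the $2M+2$ experts $\pm\mathbf 1[q\ge q_i]$ and rate $\sqrt{2\log(2M+2)/T}$, and $g_\tau^{(2)}$ by projected gradient ascent with radius $\rho$ and step $\rho/\sqrt T$; both learners persist through all $T$ rounds. Round $g_\tau$ entrywise to a nearest multiple $g_\tau^{\mathrm{rd}}$ of $1/M$. Define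 predictors $p_{\tau,1},\dots,p_{\tau,M}$ at $x$ from
\[
\psi(q)=\hat f_w(x)+g_\tau^{\mathrm{rd}}(q)+2(\bar p_{w-1}(x)-q)
\]
by the \emph{response rule}: if $\psi(0)\le0$, all predict $0$; else if $\psi(1)\ge0$, all predict $1$; else take the least $j$ with $\psi(q_j)>0\ge\psi(q_{j+1})$, let $\hat\alpha$ be a multiple of $1/M$ nearest to $\alpha=\psi(q_j)/(\psi(q_j)-\psi(q_{j+1}))$, and let $p_{\tau,i}$ predict $q_{j+1}$ if $i\le M\hat\alpha$ and $q_j$ otherwise. Draw one fresh sample $(x_\tau,y_\tau)$ and a uniform index $i_\tau$, let $q_\tau=p_{\tau,i_\tau}(x_\tau)$, and reveal to both learners the vector $\hat b_\tau$ with entries $\hat b_\tau(j)=(y_\tau-q_\tau)\mathbf 1[q_\tau=q_j]$.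
\item \emph{Update.} Let $\bar p_w=\frac1{LM}\sum_{t,i}p_{(w,t),i}$. Draw a fresh batch $B_w$ of $m$ samples, let $r_w(s)=\frac1m\sum_{B_w}(y-\bar p_w(x))s(x)$ and $R_w=R_{w-1}+r_w$.
\end{enumerate}
The run outputs the uniform mixture over all $p_{(w,t),i}$. The hint has a batch of its own so that its noise is independent of $R_{w-1}$, as Lemma~\ref{lem:noise} requires.

For the analysis put
\[
\bar r_w(s)=\mathbb E_{\mathcal D}[(y-\bar p_w)s]\quad(0\le w\le W),\qquad\xi_w=r_w-\bar r_w,\qquad\xi_w'=r_w'-\bar r_{w-1},\qquad\Delta p_w=\bar p_w-\bar p_{w-1},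
\]
and $b_\tau(j)=\mathbb E_{\mathcal D}\frac1M\sum_i(y-p_{\tau,i}(x))\mathbf 1[p_{\tau,i}(x)=q_j]$. For the output mixture, the objects of Section~\ref{sec:reduction} are $\bar p=\frac1W\sum_w\bar p_w$, $b=\frac1T\sum_\tau b_\tau$ and $\mathrm{MA}=\frac1W\sup_s\sum_{w=1}^W\bar r_w(s)$.

\section{Analysis of one run}\label{sec:analysis}

\subsection{The auditor}

\begin{lemma}\label{lem:epoch}
For each $w$,
\[
\mathbb E\,\Phi(R_w)-\mathbb E\,\Phi(R_{w-1})\le\mathbb E\big[\bar r_w(\hat f_w)+\|\Delta p_w\|_{\mathcal D}^2\big]+\frac{176\Lambda}m+\frac14\mathbb E\omega+\frac{3\varepsilon}C+\frac1{\sqrt J}.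
\]
\end{lemma}

\begin{proof}
The average $\hat f_w$ of realized answers is not a subgradient, so we first work with its compensator. Let $S_i$ be the selection determined by the history before the draw of $\gamma^{(i)}$, so that $s^{(i)}=S_i(\gamma^{(i)},\zeta^{(i)})$, and let $\bar f=\frac1J\sum_i\mathbb E_{\gamma,\zeta}S_i(\gamma,\zeta)$. Write $Q=Q_w$, $\hat v=\hat v_w$, $\xi'=\xi_w'$. On every path, each $S_i$ is a selection for $(Q,\hat v)$, so Lemma~\ref{lem:Phi}(b) holds for $\bar f$ and all $Q'$ simultaneously, including functionals $Q'$ that depend on the realized draws. Also $\bar f|_Z=\mu_Q(\hat v)$, so $\kappa=\|\bar f-\hat v\|_Z^2$ has $\mathbb E\kappa\le\varepsilon/C$. Let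
\[
H=R_{w-1}+\bar r_{w-1},\qquad\Delta r=\bar r_w-\bar r_{w-1}=-\mathbb E_{\mathcal D}[\Delta p_w\,\cdot\,],\qquad\text{so}\qquad Q=H+\xi',\quad R_w=H+\Delta r+\xi_w .
\]

\emph{The update batch.} The batch $B_w$ is independent of $(Z,H+\Delta r,\bar p_w)$. Lemma~\ref{lem:noise} with $u=y-\bar p_w$ gives $\mathbb E\Phi(R_w)\le\mathbb E\Phi(H+\Delta r)+\nu_1$.

\emph{Convexity at $Q$.} Lemma~\ref{lem:Phi}(b) with $Q'=R_{w-1}=Q-\bar r_{w-1}-\xi'$ gives $\Phi(R_{w-1})\ge\Phi(Q)-\bar r_{w-1}(\bar f)-\xi'(\bar f)-\kappa$. With $\bar r_{w-1}=\bar r_w-\Delta r$,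
\begin{equation}\label{eq:split}
\Phi(H+\Delta r)-\Phi(R_{w-1})\le\bar r_w(\bar f)+\xi'(\bar f)+\mathcal T+\kappa,\qquad\mathcal T=\Phi(Q-\xi'+\Delta r)-\Phi(Q)-\Delta r(\bar f).
\end{equation}

\emph{The term $\xi'(\bar f)$.} It does not have mean zero, because $\bar f$ was computed from $B_w'$; it measures overfitting to the hint. As $\bar f$ is a subgradient, it is bounded by a growth of the potential: Lemma~\ref{lem:Phi}(b) with $Q'=Q+\xi'$ gives $\xi'(\bar f)\le\Phi(H+2\xi')-\Phi(H+\xi')+\kappa$. The batch $B_w'$ is independent of $(Z,H,\bar p_{w-1})$, so Lemma~\ref{lem:noise} with $t=2$ and Lemma~\ref{lem:Phi}(d), applied conditionally, give $\mathbb E\xi'(\bar f)\le\nu_2+\mathbb E\kappa$.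

\emph{The term $\mathcal T$.} Here noise and drift are mixed, and the drift depends on the noise. Convexity separates them: $Q-\xi'+\Delta r$ is the midpoint of $Q-2\xi'$ and $Q+2\Delta r$, so
\[
\mathcal T\le\tfrac12\big[\Phi(H-\xi')-\Phi(H+\xi')\big]+\tfrac12\big[\Phi(Q+2\Delta r)-\Phi(Q)-2\Delta r(\bar f)\big].
\]
The first bracket has mean at most $\nu_1$ by Lemmas~\ref{lem:noise} and~\ref{lem:Phi}(d). The second is bounded pathwise. Take $(v',f')$ from Lemma~\ref{lem:Phi}(c) at $Q'=Q+2\Delta r$ and apply it to $(Q,\hat v)$; combine with $\Phi(Q)\ge h_Q(\hat v)-\kappa$, which is Lemma~\ref{lem:Phi}(b) for $Q'=Q$. The second bracket is then at most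
\[
2\Delta r(f'-\bar f)-\|\hat v-v'\|_Z^2+\kappa+\iota .
\]
Let $X=\|\bar f-f'\|_{\mathcal D}$. Since $f'|_Z=v'$, we have $\|\bar f-f'\|_Z^2\le2\kappa+2\|\hat v-v'\|_Z^2$, and $\|\bar f-f'\|_Z^2\ge X^2-\omega$; hence $\|\hat v-v'\|_Z^2\ge\frac12X^2-\frac12\omega-\kappa$. By Cauchy--Schwarz, $|\Delta r(f'-\bar f)|\le\|\Delta p_w\|_{\mathcal D}X$. So the bracket is at most
\[
2\|\Delta p_w\|_{\mathcal D}X-\tfrac12X^2+\tfrac12\omega+2\kappa+\iota\le2\|\Delta p_w\|_{\mathcal D}^2+\tfrac12\omega+2\kappa+\iota .
\]
Letting $\iota\to0$, $\mathbb E\mathcal T\le\frac12\nu_1+\mathbb E[\|\Delta p_w\|_{\mathcal D}^2+\frac14\omega+\kappa]$.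

Collecting terms, the noise costs $\frac32\nu_1+\nu_2\le176\Lambda/m$ and $\kappa$ appears three times. It remains to replace $\bar f$ by $\hat f_w$. Pathwise $|\bar r_w(\bar f-\hat f_w)|\le\mathbb E_{x\sim\mathcal D_{\mathcal X}}|\bar f(x)-\hat f_w(x)|$. For fixed $x$, $\hat f_w(x)-\bar f(x)$ is the average of the $J$ martingale differences $s^{(i)}(x)-\mathbb E_{\gamma,\zeta}S_i(\gamma,\zeta)(x)$, of conditional variance at most $1$, so its mean absolute value is at most $J^{-1/2}$.
\end{proof}

The drift appears with coefficient exactly $1$, independent of $\Lambda$. The regularizer is there for this purpose: the curvature bound that the perturbation provides in Lemma~\ref{lem:smooth} carries the factor $1/\theta=\sqrt{2\Lambda}$, while the predictor's slack has coefficient $1$.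

\subsection{The predictor}

\begin{lemma}\label{lem:pred}
On every path,
\[
\sum_{w}\big[\bar r_w(\hat f_w)+\|\Delta p_w\|_{\mathcal D}^2\big]+\frac1L\sum_\tau\langle g_\tau,b_\tau\rangle\le\frac14+\frac{W(2A+1)}M .
\]
\end{lemma}

\begin{proof}
Fix $(x,y)$ and $\tau=(w,t)$, let $q=p_{\tau,i}(x)$ with $i$ uniform, and let $p_0=\bar p_{w-1}(x)$. We have $|\psi|\le1+(1+\rho+1)+2=A$. We claim $\mathbb E_i[(y-q)\psi(q)]\le2A/M$. If all predict $0$ the quantity is $y\psi(0)\le0$, and if all predict $1$ it is $(y-1)\psi(1)\le0$. Otherwise $\psi(0)>0>\psi(1)$, so $j$ exists and $\alpha\in(0,1]$. Then $\mathbb E_i\psi(q)=\psi(q_j)-\hat\alpha(\psi(q_j)-\psi(q_{j+1}))=(\alpha-\hat\alpha)(\psi(q_j)-\psi(q_{j+1}))$ has absolute value at most $\frac1{2M}\cdot2A$, and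
\[
\mathbb E_i[(y-q)\psi(q)]=(y-q_j)\,\mathbb E_i\psi(q)-\frac{\hat\alpha}M\psi(q_{j+1})\le\frac AM+\frac AM .
\]
By \eqref{eq:threepoint},
\[
\mathbb E_i\big[(y-q)(\hat f_w(x)+g_\tau^{\mathrm{rd}}(q))\big]\le(y-p_0)^2-\mathbb E_i(y-q)^2-\mathbb E_i(q-p_0)^2+\frac{2A}M .
\]
Average over $t$. The average of $q$ over $(t,i)$ is $\bar p_w(x)$, so the first term on the left averages to $(y-\bar p_w(x))\hat f_w(x)$, and by Jensen's inequality the two subtracted squares average to at least $(y-\bar p_w(x))^2$ and $\Delta p_w(x)^2$. Taking $\mathbb E_{\mathcal D}$,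
\[
\bar r_w(\hat f_w)+\|\Delta p_w\|_{\mathcal D}^2+\frac1L\sum_t\langle g_\tau^{\mathrm{rd}},b_\tau\rangle\le\mathbb E_{\mathcal D}(y-\bar p_{w-1})^2-\mathbb E_{\mathcal D}(y-\bar p_w)^2+\frac{2A}M .
\]
Sum over $w$; the right side telescopes from $(y-\frac12)^2=\frac14$. Since $\|b_\tau\|_1\le1$, replacing $g_\tau^{\mathrm{rd}}$ by $g_\tau$ costs at most $1/M$ per round, hence $W/M$ after division by $L$.
\end{proof}

\subsection{The calibration player}

\begin{lemma}\label{lem:calib}
$\displaystyle\mathbb E\sum_\tau\langle g_\tau,b_\tau\rangle\ge T\,\mathbb E\big[\|b\|_{\mathrm{thr}}+\rho\|b\|_2\big]-3\sqrt{2T\log(2M+2)}-2\rho\sqrt T$.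
\end{lemma}

\begin{proof}
Given everything before the draw of $(x_\tau,y_\tau,i_\tau)$, the vectors $g_\tau$ and $b_\tau$ are determined and $\hat b_\tau$ has mean $b_\tau$. So $\mathbb E\langle g_\tau,b_\tau\rangle=\mathbb E\langle g_\tau,\hat b_\tau\rangle$. The vector $\hat b_\tau$ has one nonzero entry, in $[-1,1]$, and the best expert earns $\|\sum_\tau\hat b_\tau\|_{\mathrm{thr}}$; (F5) with the chosen rates gives
\[
\sum_\tau\langle g_\tau,\hat b_\tau\rangle\ge\Big\|\sum_\tau\hat b_\tau\Big\|_{\mathrm{thr}}+\rho\Big\|\sum_\tau\hat b_\tau\Big\|_2-\sqrt{2T\log(2M+2)}-\rho\sqrt T .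
\]
Now $\sum_\tau\hat b_\tau=Tb+E$ with $E=\sum_\tau(\hat b_\tau-b_\tau)$. Martingale differences are orthogonal, so $\mathbb E\|E\|_2^2\le\sum_\tau\mathbb E\|\hat b_\tau\|_2^2\le T$. And $\|E\|_{\mathrm{thr}}$ is the maximum of $2M+2$ martingales with increments bounded by $2$, so $\mathbb E\|E\|_{\mathrm{thr}}\le2\sqrt{2T\log(2M+2)}$ by (F2). The triangle inequality for both norms concludes.
\end{proof}

\subsection{From empirical to true residuals}

The potential controls $R_W=\sum_wr_w$, while $\mathrm{MA}$ concerns $\sum_w\bar r_w$. Bounding each $\xi_w$ separately would cost $\sqrt{\Lambda/m}$ per epoch. But each batch is fresh for the predictor evaluated on it, so the errors cancel across epochs as if all $mW$ samples formed one batch. The predictors are adaptive, yet only patterns of $\mathcal S$ need to be counted.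

\begin{lemma}\label{lem:mart}
$\displaystyle\mathbb E\sup_{s\in\mathcal S}\sum_{w=1}^W(\bar r_w-r_w)(s)\le W\sqrt{\frac{8\Lambda}{mW}}$.
\end{lemma}

\begin{proof}
Let $X_1,\dots,X_n$, $n=mW$, be the samples of $B_1,\dots,B_W$. Condition on all other randomness: the pool, the batches $B_w'$, the draws of the inner rounds, the perturbations and the oracle's seeds. The $X_i$ remain i.i.d., and by convention (a), for $X_i\in B_w$ the function $u_i=y-\bar p_w$ is determined by the samples of $B_1,\dots,B_{w-1}$. With independent copies $X_i'$, Jensen's inequality bounds the left side by $\frac1m\mathbb E\sup_s\sum_i[u_i(X_i')s(x_i')-u_i(X_i)s(x_i)]$. Generate the samples as follows: take i.i.d.\ pairs $(a_i,a_i')$ from $\mathcal D^2$ and independent uniform signs $\sigma_i$, and let $(X_i,X_i')$ be $(a_i,a_i')$ if $\sigma_i=-1$ and $(a_i',a_i)$ if $\sigma_i=1$. Condition on the pairs. For a fixed pattern of $s$ on the $2n$ points, the $i$-th summand is $\sigma_ic_i$, where $c_i=u_i(a_i)s(a_i)-u_i(a_i')s(a_i')$ ($s$ being evaluated at the $\mathcal X$-component)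 satisfies $|c_i|\le2$ and depends only on signs of earlier batches. So the sum is a martingale with $n$ increments bounded by $2$. There are at most $e^\Lambda$ patterns by \eqref{eq:Lambda}, and (F2) gives the bound $\frac2m\sqrt{2n\Lambda}=W\sqrt{8\Lambda/(mW)}$.
\end{proof}

\subsection{Putting the players together}

\begin{proposition}\label{prop:run}
If $D\ge d$, the output of one run satisfies $\mathbb E\,\Xi\le\varepsilon/72$, hence $\Pr[\Xi>\varepsilon/18]\le\frac14$.
\end{proposition}

\begin{proof}
Sum Lemma~\ref{lem:epoch} over $w$ and insert Lemma~\ref{lem:pred}: the terms $\bar r_w(\hat f_w)+\|\Delta p_w\|_{\mathcal D}^2$ cancel exactly. With $\Phi(0)\le1$, $\Phi(R_W)\ge\sup_sR_W(s)-1$ and Lemma~\ref{lem:omega},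
\[
\mathbb E\sup_sR_W(s)+\frac1L\mathbb E\sum_\tau\langle g_\tau,b_\tau\rangle\le\frac94+W\Big[\frac{176\Lambda}m+4\sqrt{\frac{2\Lambda}N}+\frac{3\varepsilon}C+\frac1{\sqrt J}+\frac{2A+1}M\Big].
\]
Use $W\cdot\mathrm{MA}\le\sup_sR_W(s)+\sup_s\sum_w(\bar r_w-r_w)(s)$ with Lemma~\ref{lem:mart}, use Lemma~\ref{lem:calib}, and divide by $W$, recalling $T=WL$:
\[
\mathbb E\,\Xi\le\frac9{4W}+\frac{176\Lambda}m+4\sqrt{\frac{2\Lambda}N}+\frac{3\varepsilon}C+\sqrt{\frac{8\Lambda}{mW}}+\frac1{\sqrt J}+\frac{2A+1}M+\frac{3\sqrt{2\log(2M+2)}+2\rho}{\sqrt T}.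
\]
The first five terms add up to at most $(\frac94+176+4\sqrt2+3+\sqrt8)\varepsilon/C\le190\,\varepsilon/C$, and $J^{-1/2}\le\varepsilon/\sqrt C$. For the last two we bound $\rho$. From $\log(e/\varepsilon)\le1/\varepsilon$ we get $M+1\le3C/\varepsilon^2$, so $\log(2\sqrt{M+1})\le\log(C/\varepsilon)\le\log C\cdot\log(e/\varepsilon)$ for $C\ge12$; with $\varepsilon M\le2C\log(e/\varepsilon)$ and $C\ge17$,
\begin{equation}\label{eq:rhobound}
\rho\le6\sqrt{C\log C}\,\log(e/\varepsilon).
\end{equation}
Since $\rho\ge\sqrt{17}$, $2A+1=2\rho+11\le5\rho$, so $(2A+1)/M\le30\,\varepsilon\sqrt{\log C/C}$. Since $2\log(2M+2)\le4\log(2\sqrt{M+1})\le\rho^2$ and $T\ge C^3\varepsilon^{-2}\log^2(e/\varepsilon)$, the last term is at most $5\rho/\sqrt T\le30\,\varepsilon\sqrt{\log C}/C$. For a suitable absolute $C$ the sum is at most $\varepsilon/72$. As $\Xi\ge0$, Markov's inequality gives the second claim.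
\end{proof}

\section{Validation and proof of Theorem~\ref{thm:main}}\label{sec:validation}

A run succeeds with probability $\frac34$, and only if the guess is large enough. Both defects are repaired by estimating $\Xi$ on a fresh sample. The estimate of $\mathrm{MA}$ is reliable only if $\mathcal S$ has small Rademacher complexity at the validation size; without knowledge of $d$ this cannot be assumed, but the oracle can measure it.

For $\delta_0\in(0,1)$ and any integer $D\ge1$, the procedure $\mathsf A(D,\delta_0)$ is as follows, with $C'$ a large absolute constant.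
\begin{itemize}
\item Perform $n_{\mathrm{run}}=\lceil\log_4(2/\delta_0)\rceil$ runs with guess $D$, each with fresh samples and fresh randomness.
\item Draw a fresh sample of size $n=n_{\mathrm{val}}=N+\lceil C'\rho^2\varepsilon^{-2}\log(C'Mn_{\mathrm{run}}/\delta_0)\rceil$. For each run compute $\hat\Xi=\widehat{\mathrm{MA}}+\|\hat b\|_{\mathrm{thr}}+\rho\|\hat b\|_2$, where $\mathcal D$ is replaced by the empirical distribution and the average over the finite mixture is exact. With fresh uniform signs compute $\widehat{\mathrm{rad}}=\sup_s\frac1n\sum_i\sigma_is(x_i)$. Each supremum is one maximization over $\mathcal S$.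
\item If $\widehat{\mathrm{rad}}\le\varepsilon/100$ and the smallest $\hat\Xi$ is at most $\varepsilon/12$, return the corresponding mixture; otherwise return ``fail''.
\end{itemize}

\begin{proposition}\label{prop:valid}
(i) For every $D\ge1$, the probability that $\mathsf A(D,\delta_0)$ returns a mixture with $\Xi>\varepsilon/6$ is at most $\delta_0$. (ii) If $D\ge d$, then with probability at least $1-\delta_0$ it returns a mixture with $\Xi\le\varepsilon/6$.
\end{proposition}

\begin{proof}
Condition on the runs. Put $\mathrm{rad}=\mathrm{rad}_n(\mathcal S)$, $\delta'=\delta_0/(10\,n_{\mathrm{run}})$ and $\iota=\sqrt{2\log(2(M+1)/\delta')/n}$. Each of the following functions of the validation sample changes by at most $2/n$ when one sample changes, so (F4) applies.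
\begin{itemize}
\item $\widehat{\mathrm{rad}}$ has mean $\mathrm{rad}$, so $|\widehat{\mathrm{rad}}-\mathrm{rad}|\le\iota$ except with probability $2\delta'$.
\item For each run, $|\widehat{\mathrm{MA}}-\mathrm{MA}|$ is at most $\sup_s\big(\frac1n\sum_i(y_i-\bar p(x_i))s(x_i)-\mathbb E_{\mathcal D}[(y-\bar p)s]\big)$, as $\mathcal S=-\mathcal S$. By (F3), contracting the multipliers $|y_i-\bar p(x_i)|\le1$, this supremum has mean at most $2\,\mathrm{rad}$. So $|\widehat{\mathrm{MA}}-\mathrm{MA}|\le2\,\mathrm{rad}+\iota$ except with probability $\delta'$.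
\item Each tail sum $\sum_{j\ge i}\hat b(j)$ is an average of i.i.d.\ variables in $[-1,1]$. A union bound over $M+1$ sums and two signs gives $\big|\|\hat b\|_{\mathrm{thr}}-\|b\|_{\mathrm{thr}}\big|\le\iota$ except with probability $\delta'$.
\item $\hat b$ is an average of i.i.d.\ vectors of Euclidean norm at most $1$, so $\mathbb E\|\hat b-b\|_2\le n^{-1/2}\le\iota$, and $\|\hat b-b\|_2\le2\iota$ except with probability $\delta'$.
\end{itemize}
All these bounds hold for all runs on an event $\mathcal V$ of probability at least $1-5n_{\mathrm{run}}\delta'=1-\delta_0/2$. For $C'\ge40$ we have $2(M+1)/\delta'\le C'Mn_{\mathrm{run}}/\delta_0$, hence $\rho\iota\le\varepsilon\sqrt{2/C'}$; since $\rho\ge1$, for $C'$ large $(2+2\rho)\iota\le\varepsilon/200$. Thus on $\mathcal V$, $|\widehat{\mathrm{rad}}-\mathrm{rad}|\le\varepsilon/200$ and $|\hat\Xi-\Xi|\le2\,\mathrm{rad}+\varepsilon/200$ for every run.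

(i) On $\mathcal V$, if a mixture is returned, then $\mathrm{rad}\le\frac{3\varepsilon}{200}$ and $\Xi\le\frac\varepsilon{12}+\frac{6\varepsilon}{200}+\frac\varepsilon{200}\le\frac\varepsilon6$.

(ii) Rademacher complexity is nonincreasing in the sample size: for $N\le n$, the sum $\frac1n\sum_{i\le n}\sigma_is(x_i)$ is the average over $N$-subsets $I$ of $\frac1N\sum_{i\in I}\sigma_is(x_i)$, and the supremum of an average is at most the average of the suprema. So \eqref{eq:radN} gives $\mathrm{rad}\le\sqrt2\,\varepsilon/C\le\varepsilon/1000$. The oracle may remember earlier runs, but Proposition~\ref{prop:run} holds conditionally on them, since a fixed prior history is allowed by convention (a). Hence all runs have $\Xi>\varepsilon/18$ with probability at most $4^{-n_{\mathrm{run}}}\le\delta_0/2$. Outside this event and on $\mathcal V$, $\widehat{\mathrm{rad}}\le\frac\varepsilon{1000}+\frac\varepsilon{200}\le\frac\varepsilon{100}$ and the smallest $\hat\Xi$ is at most $\frac\varepsilon{18}+\frac{2\varepsilon}{1000}+\frac\varepsilon{200}\le\frac\varepsilon{12}$.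 A mixture is returned, and it has $\Xi\le\varepsilon/6$ by the computation in (i).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Samples of $\mathsf A(D,\delta_0)$.} The procedure uses $n_{\mathrm{run}}(N+2mW+T)+n_{\mathrm{val}}$ samples. Here $N+2mW=O(\Lambda/\varepsilon^2)=O(D\log(e/\varepsilon)/\varepsilon^2)$, $T=O(\log^2(e/\varepsilon)/\varepsilon^2)$, $n_{\mathrm{run}}=O(\log(2/\delta_0))$, and by \eqref{eq:rhobound}, whose proof does not use $D\ge d$, $n_{\mathrm{val}}-N=O\big(\varepsilon^{-2}\log^2(e/\varepsilon)[\log(e/\varepsilon)+\log(2/\delta_0)]\big)$. The total is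
\begin{equation}\label{eq:samples}
n(D,\delta_0)=O\Big(\frac{D\log(e/\varepsilon)+\log^2(e/\varepsilon)}{\varepsilon^2}\log\frac2{\delta_0}+\frac{\log^3(e/\varepsilon)}{\varepsilon^2}\Big).
\end{equation}

\emph{Part 1.} Run $\mathsf A(d,\delta)$, or $\mathsf A(D,\delta)$ for the given upper bound $D$, and output a constant predictor on ``fail''. Propositions~\ref{prop:valid}(ii) and~\ref{prop:reduction} and \eqref{eq:samples} give the claim.

\emph{Part 2.} For $k=0,1,2,\dots$ run $\mathsf A(2^k,\delta_k)$ on fresh samples with $\delta_k=\frac\delta{(k+1)(k+2)}$, and stop at the first returned mixture. Let $k^*=\lceil\log_2d\rceil=K-1$. By Proposition~\ref{prop:valid}(i) for $k<k^*$ and (ii) for $k=k^*$, each applied conditionally on the earlier stages, except with probability $\sum_k\delta_k=\delta$ the procedure stops at some $k\le k^*$ with $\Xi\le\varepsilon/6$. It has then used at most $\sum_{k\le k^*}n(2^k,\delta_k)$ samples. There are $K$ summands, $\sum_{k\le k^*}2^k\le4d$, and $\log\frac2{\delta_k}\le\log\frac2\delta+2\log(K+1)$; inserting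 this into \eqref{eq:samples} gives the stated bound.

\emph{Running time.} A run makes $2W(I_AJ_A+J)$ oracle calls on datasets of size at most $N+2mW$. The numbers $I_A,J_A$ are polynomial in $\Lambda$ and $1/\varepsilon$, and $\Lambda\le N$, so they are polynomial in $1/\varepsilon$ and the sample size. Validation adds $O(n_{\mathrm{run}})$ calls. The remaining work consists of evaluating the predictors at sample points, by the circuits below, and of updating vectors of length $N$ and $O(M)$; it is polynomial as well.

\emph{The output.} The mixture is uniform over $WLM=\mathrm{poly}(1/\varepsilon)$ predictors. To evaluate $p_{\tau,i}(x)$, compute successively $\hat f_1(x),\bar p_1(x),\hat f_2(x),\bar p_2(x),\dots$, where $\bar p_w(x)$ is obtained from $\hat f_w(x)$, $\bar p_{w-1}(x)$ and the stored tables $g_{(w,t)}^{\mathrm{rd}}$ by $L$ applications of the response rule. This takes at most $WJ$ gates for returned hypotheses and $\mathrm{poly}(W,L,M,J)$ arithmetic operations on rationals bounded by $O(A)$ with fixed denominators: $J$ for $\hat f_w$,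 $M$ for $g_\tau^{\mathrm{rd}}$, and $LM^2$ for $\bar p_w$, an average of $LM$ grid values. The rounding of $g_\tau$ and $\alpha$ keeps the denominators from growing with $w$. The pool, the perturbations and the vectors $\hat v_w$ are used only in training. Since $W,L,M,J,A$ depend on $\varepsilon$ alone, each circuit has size $\mathrm{poly}(1/\varepsilon)$, independent of $d$ and $\delta$.
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
The loss $\ell(t,y)=|\mathbf 1[t\ge\frac12]-y|$ takes values in $\{0,1\}$ and jumps once in $t$, so it belongs to $\mathcal L_{\mathrm{BV}}$. For $h\in\mathcal H$, $\mathbb E\,\ell(h(x),y)$ is the classification error of $h$. A randomized predictor induces the randomized classifier $x\mapsto\mathbf 1[k_\ell(p_i(x))\ge\frac12]$, and for an omnipredictor its error exceeds the best error in $\mathcal H$ by at most $\varepsilon$.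

Let $x_1,\dots,x_{d_0}$ be shattered by $\mathcal H$ and put $\alpha=8\varepsilon\le\frac12$. For $\sigma\in\{\pm1\}^{d_0}$ let $\mathcal D_\sigma$ take $x$ uniform on these points with $\Pr[y=1\mid x_j]=\frac{1+\sigma_j\alpha}2$, and let $\sigma$ be uniform. The optimal classifier labels $x_j$ by $\mathbf 1[\sigma_j=1]$ and agrees with an element of $\mathcal H$ on these points. Choosing the other label at $x_j$ raises the conditional error by $\alpha$. So if $e_j$ is the probability over $i\sim\pi$ that the induced classifier chooses the other label at $x_j$, the excess error is $\frac\alpha{d_0}\sum_je_j\le\alpha$. It is at most $\varepsilon$ with probability at least $\frac34$, so its expectation is at most $\varepsilon+\frac\alpha4=\frac38\alpha$, and $\frac1{d_0}\sum_j\mathbb Ee_j\le\frac38$.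

Fix $j$ and the signs other than $\sigma_j$, and let $P_\pm$ be the laws of the $n$ samples for $\sigma_j=\pm1$. One sample falls on $x_j$ with probability $1/d_0$, and Kullback--Leibler divergence adds over independent samples, so
\[
\mathrm{KL}(P_+\|P_-)=\frac n{d_0}\,\alpha\log\frac{1+\alpha}{1-\alpha}\le\frac{3\alpha^2n}{d_0};
\]
here $\log\frac{1+\alpha}{1-\alpha}$ is convex on $[0,\frac12]$ with endpoint values $0$ and $\log3\le\frac32$, hence at most $3\alpha$. Let $\phi\in[0,1]$ be the probability, given the samples, that the classifier outputs $1$ at $x_j$. Averaging over $\sigma_j$, and using Pinsker's inequality $\mathrm{TV}\le\sqrt{\mathrm{KL}/2}$ for the total variation distance,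
\[
\mathbb Ee_j=\tfrac12\big(1-(\mathbb E_{P_+}\phi-\mathbb E_{P_-}\phi)\big)\ge\tfrac12\big(1-\mathrm{TV}(P_+,P_-)\big)\ge\tfrac12\Big(1-\sqrt{3\alpha^2n/(2d_0)}\Big).
\]
Comparing with $\frac38$ gives $3\alpha^2n/(2d_0)\ge\frac1{16}$, that is, $n\ge\frac{d_0}{24\alpha^2}=\frac{d_0}{1536\,\varepsilon^2}$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{OKK}
Princewill Okoroafor, Robert Kleinberg, Michael P. Kim,
\emph{Near-Optimal Algorithms for Omniprediction},
arXiv:2501.17205 (2025).
\end{thebibliography}
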